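# The SK and spherical SK free energies near $\beta=1$: comparison through the spectrum

## 1. The matrix, the two models and the limiting free energy

**Definition (GOE).** We write $W\sim\mathsf{GOE}(N)$ if $W\in\mathbb R^{N\times N}$ is symmetric, with independent entries on and above the diagonal, $W_{i,i}\sim\mathcal N(0,2/N)$ and $W_{i,j}\sim\mathcal N(0,1/N)$ for $i<j$. The law of $W$ is invariant under $W\mapsto UWU^{\sf T}$ for orthogonal $U$. Let $\lambda_1>\dots>\lambda_N$ be the eigenvalues (a.s. distinct) and write $W=O\Lambda O^{\sf T}$ with $\Lambda=\mathrm{diag}(\lambda_1,\dots,\lambda_N)$. If the signs of the eigenvectors are chosen by independent fair coins, invariance makes $O$ Haar distributed on the orthogonal group and independent of $\Lambda$.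

*Example.* For $N=2$, put $\rho=\frac12(\lambda_1-\lambda_2)$. Then $\rho^2=\big(\tfrac{W_{11}-W_{22}}2\big)^2+W_{12}^2$. The two variables $\frac{W_{11}-W_{22}}2$ and $W_{12}$ are independent $\mathcal N(0,\frac12)$, so $\big(\frac{W_{11}-W_{22}}2,W_{12}\big)=\rho(\cos\varphi_0,\sin\varphi_0)$ with $\varphi_0$ uniform on $[0,2\pi)$ and independent of $\rho$ and of $W_{11}+W_{22}$. So $\Lambda$ carries $(\rho,\,W_{11}+W_{22})$, and $\varphi_0$ carries the eigenvectors.

**Definition (Hamiltonian).** For $x\in\mathbb R^N$ let $H_N(x)=\frac12(Wx,x)$.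

*Example.* For any $x,y$,
$$E\,H_N(x)H_N(y)=\tfrac14\Big(\tfrac2N\sum_ix_i^2y_i^2+\tfrac4N\sum_{i<j}x_ix_jy_iy_j\Big)=\frac{(x,y)^2}{2N}.$$
In particular $\mathrm{Var}\,H_N(x)=N/2$ whenever $|x|^2=N$, so $E\,e^{tH_N(x)}=e^{Nt^2/4}$ for such $x$.

**Definition (SK model).** $\Sigma_N=\{\pm1\}^N$, $Z_{N,\beta}=2^{-N}\sum_{x\in\Sigma_N}e^{\beta H_N(x)}$, $F_{N,\beta}=\log Z_{N,\beta}$.

**Definition (spherical SK model).** Let $S_N=\sqrt N\,\mathbb S^{N-1}$ with its uniform probability measure $\nu_N$, and put $Z^{\mathsf{sph}}_{N,\beta}=\int e^{\beta H_N(x)}d\nu_N(x)$, $F^{\mathsf{sph}}_{N,\beta}=\log Z^{\mathsf{sph}}_{N,\beta}$.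

*Example.* For $N=1$ both state spaces are $\{\pm1\}$ and the models coincide. For $N=2$, the four points of $\Sigma_2$ give
$$Z_{2,\beta}=e^{\beta(W_{11}+W_{22})/2}\cosh(\beta W_{12}).$$
On the circle, $x=\sqrt2(\cos\varphi,\sin\varphi)$ has $H_2(x)=\frac{W_{11}+W_{22}}2+\rho\cos(2\varphi-\varphi_0)$, so
$$Z^{\mathsf{sph}}_{2,\beta}=e^{\beta(W_{11}+W_{22})/2}B(\beta\rho),\qquad B(z)=\frac1{2\pi}\int_0^{2\pi}e^{z\cos\varphi}d\varphi .$$

**Definition (overlap).** The overlap of $x,y\in S_N$ is $R=(x,y)/N\in[-1,1]$. Note $\Sigma_N\subset S_N$. If $x,y$ are independent uniform points of $\Sigma_N$, the overlap has the law of $R_N$, the mean of $N$ i.i.d. symmetric signs; its values lie in the lattice $-1+\frac2N\mathbb Z$.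

*Example.* $R_2$ takes the values $-1,0,1$ with probabilities $\frac14,\frac12,\frac14$.

**Definition (limiting free energy).**
$$\mathsf{FE}(\beta)=\begin{cases}\beta^2/4,&\beta\le1,\\ \beta-\tfrac12\log\beta-\tfrac34,&\beta>1.\end{cases}$$
We abbreviate $f=\mathsf{FE}$ and write $f(t)=\frac{t^2}4-\psi(t)$.

*Example.* $f(1)=\frac14$ from both sides. On $[0,1]$, $\psi=0$. For $t\ge1$, $\psi'(t)=\frac t2-1+\frac1{2t}=\frac{(t-1)^2}{2t}$. Hence $\psi\ge0$ is nondecreasing, and integrating $\frac{s^2}{2(1+s)}$ over $[0,\tau]$ gives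
$$\frac{\tau^3}{6(1+\tau)}\le\psi(1+\tau)\le\frac{\tau^3}6\qquad(\tau\ge0).\tag{1}$$

**Definition (Tracy–Widom variable).** $\mathsf{TW}_1$ denotes a GOE Tracy–Widom random variable; by Tracy–Widom (1996), $N^{2/3}(\lambda_1-2)\xrightarrow{d}\mathsf{TW}_1$.

*Example.* The theorem says $\lambda_1=2+O_P(N^{-2/3})$. Since $-W$ is also GOE, $\lambda_N=-2+O_P(N^{-2/3})$, so $\|W\|\le3$ with probability tending to $1$.

**Conventions.** "Whp" means with probability tending to $1$ as $N\to\infty$; $b_+=\max(b,0)$. We write $Z=Z_{N,\beta}$, and for $t\ge0$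
$$Y_t=Z^{\mathsf{sph}}_{N,t}=\int e^{\frac t2\sum_i\lambda_ix_i^2}d\nu_N(x),\qquad L_t=\log Y_t .$$
The formula for $Y_t$ uses the rotation invariance of $\nu_N$: *$Y_t$ depends on $\Lambda$ only.* For $N=2$ this is visible above, since $Z^{\mathsf{sph}}_{2,\beta}$ does not contain $\varphi_0$. We write $P_\Lambda,E_\Lambda$ for probability and expectation with $\Lambda$ fixed.

## 2. Does the spherical limit law hold on the hypercube?

For the spherical model the following is known (Landon for $b\le0$; Johnstone, Klochkov, Onatski, Pavlyshyn for $b\in\mathbb R$). For fixed $b\in\mathbb R$ and $\beta=1+bN^{-1/3}\sqrt{\log N}$,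
$$\left(\frac{\log N}{6}\right)^{-1/2}\left(F^{\mathsf{sph}}_{N,\beta}-N\,\mathsf{FE}(\beta)+\frac{\log N}{12}\right)\xrightarrow{d}\mathcal N(0,1)+\sqrt{\tfrac32}\,b_+\,\mathsf{TW}_1,\tag{2}$$
with $\mathsf{TW}_1$ independent of the Gaussian. The constant $\sqrt{3/2}$ can be traced: the top eigenvalue will enter the free energy as $\frac N2(\lambda_1-2)(\beta-1)$, which equals $\frac b2\sqrt{\log N}\cdot N^{2/3}(\lambda_1-2)$, and $\frac b2\sqrt{\log N}\,\big/\sqrt{\log N/6}=\sqrt{3/2}\,b$.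

For the SK model it is known that at $\beta=1$ one has $(\frac{\log N}6)^{-1/2}(F_{N,1}-\frac N4+\frac{\log N}{12})\xrightarrow{d}\mathcal N(0,1)$, the case $b=0$. The source of the problem, Hang Du and Brice Huang, "Fluctuations of the Sherrington-Kirkpatrick free energy at critical temperature", arXiv:2607.02172 (2026), expects that (2) holds for the SK model in the whole window. The question is: prove or disprove that, for every fixed $b\in\mathbb R$, (2) remains true with $F_{N,\beta}$ in place of $F^{\mathsf{sph}}_{N,\beta}$.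

The answer is yes, for a strong reason: the two free energies differ by $o(1)$, although they fluctuate on scale $\sqrt{\log N}$. We can also say exactly how far this comparison reaches.

**Theorem 1.** Let $\beta_N\ge0$ satisfy $N^{1/4}(\beta_N-1)_+\to0$. Then $Z_{N,\beta_N}/Z^{\mathsf{sph}}_{N,\beta_N}\to1$ in probability. Hence $F_{N,\beta_N}-F^{\mathsf{sph}}_{N,\beta_N}\to0$ in probability.

**Corollary (answer to the question).** For every fixed $b\in\mathbb R$ and $\beta=\beta_N=1+bN^{-1/3}\sqrt{\log N}$,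
$$\Big(\tfrac{\log N}{6}\Big)^{-1/2}\Big(F_{N,\beta}-N\,\mathsf{FE}(\beta)+\tfrac{\log N}{12}\Big)\xrightarrow{d}\mathcal N(0,1)+\sqrt{\tfrac32}\,b_+\,\mathsf{TW}_1 .$$

*Proof from Theorem 1.* For large $N$, $\beta_N\ge0$, and $N^{1/4}(\beta_N-1)_+=b_+N^{-1/12}\sqrt{\log N}\to0$. So $F_{N,\beta}-F^{\mathsf{sph}}_{N,\beta}\to0$ in probability; (2) and Slutsky's lemma finish. $\square$

**Theorem 2 (sharp threshold).** Let $\beta_N\ge0$ be bounded.
(a) If $N^{1/4}(\beta_N-1)\to\infty$, then $Z_{N,\beta_N}/Z^{\mathsf{sph}}_{N,\beta_N}\to0$ in probability, i.e. $F^{\mathsf{sph}}_{N,\beta_N}-F_{N,\beta_N}\to+\infty$ in probability.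
(b) $Z_{N,\beta_N}/Z^{\mathsf{sph}}_{N,\beta_N}\to1$ in probability if and only if $N^{1/4}(\beta_N-1)_+\to0$.

**Theorem 3 (beyond the window).** If $N^{-1/3+\delta_0}\le\beta_N-1$ for some fixed $\delta_0>0$ and $N^{1/4}(\beta_N-1)\to0$, then for the SK model
$$\frac{F_{N,\beta_N}-N\,\mathsf{FE}(\beta_N)}{\frac12N^{1/3}(\beta_N-1)}\xrightarrow{d}\mathsf{TW}_1 .$$

Theorem 1 uses as black boxes: (2) for $b=0$ and $b=1$; the Tracy–Widom limit for $\pm W$; and Prékopa's theorem (marginals of log-concave functions are log-concave). Theorems 2 and 3 use two more facts about the spectrum, stated in Section 9.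

## 3. Unconditional moments, and where they stop working

Start with $N=2$. The ratio is $Z/Y_\beta=\cosh(\beta\rho\sin\varphi_0)/B(\beta\rho)$. Averaging over the uniform angle with $\rho$ fixed gives exactly $1$, because $\frac1{2\pi}\int_0^{2\pi}\cosh(z\sin\varphi)d\varphi=B(z)$. So the two partition functions differ, but they have the same conditional mean given the spectrum.

Now the first thing one tries for large $N$: compare $Z$ with $EZ$ by a second moment. From Section 1, $EZ=EY_\beta=e^{N\beta^2/4}$ for all $\beta$. For $x,y$ with overlap $R$, $H_N(x)+H_N(y)$ has variance $N+NR^2$, so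
$$\frac{E Z^2}{(EZ)^2}=E\,e^{\beta^2NR_N^2/2}.$$
For fixed $\beta<1$, $\sqrt NR_N\xrightarrow{d}g\sim\mathcal N(0,1)$ and the tail bound $P(\sqrt N|R_N|\ge y)\le2e^{-y^2/2}$ gives uniform integrability, so the ratio tends to $E e^{\beta^2g^2/2}=(1-\beta^2)^{-1/2}$. This exceeds $1$ for $\beta\neq0$: Chebyshev does not give concentration of $Z/EZ$. When $\beta_N\to1$, Fatou gives $\liminf E e^{\beta_N^2NR_N^2/2}\ge E e^{\beta'^2g^2/2}$ for each $\beta'<1$, so the ratio tends to infinity. This covers the whole critical window.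

For $b>0$ even the first moment is at the wrong place. By (1), with $\beta=1+bN^{-1/3}\sqrt{\log N}$,
$$\log EY_\beta-N\,\mathsf{FE}(\beta)=N\psi(\beta)=(1+o(1))\tfrac{b^3}6(\log N)^{3/2},$$
while by (2) the typical value of $\log Y_\beta-N\,\mathsf{FE}(\beta)$ is of order at most $\log N$. So $EY_\beta=EZ$ is carried by atypical matrices.

The function $Y_\beta$ depends only on $\Lambda$, so these large moments of $Y_\beta$ come entirely from the spectrum. The $N=2$ computation says that the spectrum does not distinguish $Z$ from $Y_\beta$ on average. This suggests freezing $\Lambda$ and computing moments over $O$ only: then the target is not the number $EZ$ but the random variable $Y_\beta$ itself.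

## 4. Moments given the spectrum and the convex kernel $I$

**Step 1: the conditional mean.** For fixed $x\in\Sigma_N$, $O^{\sf T}x$ is uniform on $S_N$ and independent of $\Lambda$, and $H_N(x)=\frac12(\Lambda O^{\sf T}x,O^{\sf T}x)$. Hence
$$E[Z\mid\Lambda]=Y_\beta.\tag{3}$$

**Step 2: the conditional second moment.** The aim is a formula that puts $E[Z^2\mid\Lambda]$ and $Y_\beta^2$ side by side. Let $x,y\in\Sigma_N$ have overlap $R$, and put $u=(x+y)/\sqrt2$, $v=(x-y)/\sqrt2$. Since $|x|=|y|$, $u\perp v$; also $|u|^2=N(1+R)$, $|v|^2=N(1-R)$, and by the parallelogram identity for quadratic forms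
$$H_N(x)+H_N(y)=\tfrac12\big[(Wu,u)+(Wv,v)\big].$$
Given $\Lambda$, the normalized vectors $O^{\sf T}u/|u|$, $O^{\sf T}v/|v|$ form a uniform orthonormal pair $(p,q)$ (if $R=\pm1$ one of $u,v$ is zero and drops out). So $E[e^{\beta(H_N(x)+H_N(y))}\mid\Lambda]=I(R)$ with
$$I(R)=E_{(p,q)}\exp\Big\{\tfrac{\beta N}2\big[(1+R)\,p^{\sf T}\Lambda p+(1-R)\,q^{\sf T}\Lambda q\big]\Big\}.\tag{4}$$
Exchanging $p$ and $q$ shows that $I$ is even. For each $(p,q)$ the exponent is affine in $R$, so $I$ is an average of exponentials of affine functions: *$I$ is convex on $[-1,1]$.*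

Averaging over $x,y\in\Sigma_N$ gives the first identity in
$$E[Z^2\mid\Lambda]=E_\Lambda\,I(R_N),\qquad Y_\beta^2=\int_{-1}^1I(r)p_N(r)\,dr,\tag{5}$$
$$p_N(r)=c_N(1-r^2)^{\frac{N-3}2},\qquad c_N=\frac{\Gamma(N/2)}{\sqrt\pi\,\Gamma((N-1)/2)} .$$
For the second, write $Y_\beta^2$ as a double integral over independent $\nu_N$-points $x,y$. Their overlap has density $p_N$ (it is a coordinate of a uniform unit vector), and since the law of $(x,y)$ is invariant under simultaneous rotation, given the overlap the pair $(u/|u|,v/|v|)$ is again a uniform orthonormal pair.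

Everything is now a comparison of two laws of the overlap, the lattice law of $R_N$ and the density $p_N$, tested against the same function $I$. Their exponents are $-N(\frac{r^2}2+\frac{r^4}{12}+\dots)$ and $-N(\frac{r^2}2+\frac{r^4}4+\dots)$. They agree as long as $Nr^4\to0$. Two difficulties remain: $I$ depends on $\Lambda$ and we know little about its regularity, and overlaps beyond $N^{-1/4}$ must be shown not to matter. The first is removed by convexity.

**Lemma 1 (small overlaps).** If $r_0=r_0(N)\to0$ and $Nr_0^4\to0$, then $E_\Lambda[I(R_N);|R_N|\le r_0]\le(1+o(1))Y_\beta^2$ with a deterministic $o(1)$.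

*Proof.* Let $r$ be a lattice point with $|r|\le r_0$. Convexity gives $I(r)\le\frac12(I(r+s)+I(r-s))$; averaging over $s\in[0,1/N]$,
$$I(r)\le\frac N2\int_{r-1/N}^{r+1/N}I(s)\,ds .$$
The lattice has spacing $2/N$, so these intervals have disjoint interiors; for large $N$ they lie in $[-1,1]$.

By Stirling, uniformly in $|r|\le r_0$, $P(R_N=r)=(1+o(1))\sqrt{\frac2{\pi N(1-r^2)}}\,e^{-Nh(r)}$ with
$$h(r)=\tfrac{1+r}2\log(1+r)+\tfrac{1-r}2\log(1-r)=\sum_{k\ge1}\frac{r^{2k}}{2k(2k-1)}\ge\frac{r^2}2 .$$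
As $r_0\to0$, this yields $\frac N2P(R_N=r)\le(1+o(1))\sqrt{\frac N{2\pi}}\,e^{-Nr^2/2}$.

For $|s-r|\le1/N$ we bound $p_N(s)$ from below. We have $c_N=(1+o(1))\sqrt{N/2\pi}$, and $-\log(1-v)\le v+\frac{v^2}{2(1-v)}\le v+v^2$ for $0\le v\le\frac12$, so with $v=s^2$
$$p_N(s)\ge(1+o(1))\sqrt{\tfrac N{2\pi}}\,e^{-\frac N2(s^2+s^4)} .$$
Here $N|s^2-r^2|\le2r_0+\frac1N\to0$ and $Ns^4\le8(Nr_0^4+N^{-3})\to0$. Hence $\frac N2P(R_N=r)\le(1+o(1))p_N(s)$, uniformly in $r$ and $s$. Therefore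
$$\sum_{|r|\le r_0}P(R_N=r)I(r)\le(1+o(1))\sum_{|r|\le r_0}\int_{r-1/N}^{r+1/N}I(s)p_N(s)\,ds\le(1+o(1))Y_\beta^2 .\qquad\square$$

For large overlaps, orthogonality of $p$ and $q$ is the only link between the two quadratic forms in (4). The next lemma removes it at the price of a constant.

**Lemma 2 (decoupling).** If $\|W\|\le3$ and $0\le\beta\le2$, then $I(R)\le2e^{12}\,Y_{\beta(1+R)}Y_{\beta(1-R)}$ for $R\in[0,1]$.

*Proof.* Put $\kappa=\beta(1-R)\in[0,2]$. Given $p$, the vector $q$ is uniform on the unit sphere of $p^\perp$. The compression of $\Lambda$ to $p^\perp$ has eigenvalues $\mu_1\ge\dots\ge\mu_{N-1}$ with $\mu_i\le\lambda_i$ by Cauchy interlacing. So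
$$E\big[e^{\frac{\kappa N}2q^{\sf T}\Lambda q}\,\big|\,p\big]\le\tilde Y_\kappa:=E_\theta\exp\Big(\tfrac{\kappa N}2\sum_{i\le N-1}\lambda_i\theta_i^2\Big),\qquad\theta\text{ uniform on }\mathbb S^{N-2}.$$
The bound no longer depends on $p$. To compare $\tilde Y_\kappa$ with $Y_\kappa$, write a uniform point of $\mathbb S^{N-1}$ as $(\sqrt{1-s^2}\,\theta,s)$ with $s$ independent of $\theta$ and $Es^2=1/N$. Its quadratic form is
$$(1-s^2)\sum_{i\le N-1}\lambda_i\theta_i^2+s^2\lambda_N\ge\sum_{i\le N-1}\lambda_i\theta_i^2-6s^2,$$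
since all $|\lambda_i|\le3$. By Markov $P(s^2\le2/N)\ge\frac12$, so $Y_\kappa\ge\tilde Y_\kappa\,E e^{-3\kappa Ns^2}\ge\frac12e^{-6\kappa}\tilde Y_\kappa\ge\frac12e^{-12}\tilde Y_\kappa$. Finally $E_p\,e^{\frac{\beta(1+R)N}2p^{\sf T}\Lambda p}=Y_{\beta(1+R)}$. $\square$

So a lattice point $r>0$ contributes to $E[Z^2\mid\Lambda]/Y_\beta^2$ at most a constant times
$$\exp\big\{-\tfrac{Nr^2}2+L_{\beta(1+r)}+L_{\beta(1-r)}-2L_\beta\big\}.$$
If $L_t$ could be replaced by $Nf(t)$, the exponent would be deterministic; by (1) we expect it to be about $-cNr^3$ near $\beta=1$. To justify the replacement we need $L_t\approx Nf(t)$ simultaneously at all of about $2N$ arguments $t$, up to $t$ near $4$, with an error $o(Nr^3)$. The limit law (2) controls $L_t$ only at single points inside the window. Some structure in $t$ must carry the information from $t=1$ and $t=1+N^{-1/3}\sqrt{\log N}$ to all larger $t$.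

## 5. Log-concavity of the spherical integral in $\log t$

Eliminating $x_1$ from the sphere turns $Y_t$ into a Gaussian integral over a ball, with an extra weight $(N-|x'|^2)^{-1/2}$, where $x'=(x_2,\dots,x_N)$. That weight is not log-concave: $s\mapsto-\frac12\log(N-s^2)$ is convex. Inserting a factor $|x_1|$ cancels it. Let
$$\hat Y_t=\int|x_1|\,e^{\frac t2\sum_i\lambda_ix_i^2}d\nu_N,\qquad G_t=\log\hat Y_t .$$

**Lemma 3.** Let $t\ge0$ in (i) and $t>0$ in (ii).
(i) $|G_t-L_t|\le\frac12\log N$.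
(ii) $\hat Y_t=C(\Lambda)\,t^{-(N-1)/2}e^{N\lambda_1t/2}\,\Pi(\log t)$, where $\Pi(u)=P_\Lambda(K\le Ne^u)$, $K=\sum_{i=2}^N\frac{g_i^2}{\lambda_1-\lambda_i}$, and the $g_i$ are i.i.d. $\mathcal N(0,1)$ independent of $\Lambda$.
(iii) $\pi:=\log\Pi$ is nondecreasing and concave on $\mathbb R$.

*Proof of (i).* Let $\langle\cdot\rangle$ be the average under the Gibbs weight $e^{\frac t2\sum\lambda_ix_i^2}d\nu_N$, so $G_t-L_t=\log\langle|x_1|\rangle$. Clearly $\langle|x_1|\rangle\le\sqrt N$. For the lower bound we show that the first coordinate is at least as large as the others on average. Exchanging coordinates $1$ and $i$,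
$$2Y_t\langle x_1^2-x_i^2\rangle=\int(x_1^2-x_i^2)\,e^{\frac t2\sum_{j\ne1,i}\lambda_jx_j^2}\Big(e^{\frac t2(\lambda_1x_1^2+\lambda_ix_i^2)}-e^{\frac t2(\lambda_1x_i^2+\lambda_ix_1^2)}\Big)d\nu_N\ge0,$$
because the two exponents differ by $\frac t2(\lambda_1-\lambda_i)(x_1^2-x_i^2)$, which never has the opposite sign to $x_1^2-x_i^2$. So $\langle x_1^2\rangle\ge\frac1N\sum_i\langle x_i^2\rangle=1$. As $|x_1|\le\sqrt N$, $|x_1|\ge x_1^2/\sqrt N$, and $\langle|x_1|\rangle\ge N^{-1/2}$.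

*Proof of (ii).* Under $\nu_N$, $x'$ has density proportional to $(N-|x'|^2)^{-1/2}=|x_1|^{-1}$ on $\{|x'|^2<N\}$. Using $x_1^2=N-|x'|^2$,
$$\hat Y_t=c\int_{|x'|^2<N}\exp\Big(\tfrac t2\Big[N\lambda_1-\sum_{i\ge2}(\lambda_1-\lambda_i)x_i^2\Big]\Big)dx' .$$
Substitute $x_i=g_i/\sqrt{t(\lambda_1-\lambda_i)}$: the Jacobian is $t^{-(N-1)/2}\prod_{i\ge2}(\lambda_1-\lambda_i)^{-1/2}$, the integrand becomes $e^{N\lambda_1t/2}e^{-|g|^2/2}$, and the domain becomes $K<tN$. So (ii) holds with $C(\Lambda)=c\,(2\pi)^{(N-1)/2}\prod_{i\ge2}(\lambda_1-\lambda_i)^{-1/2}$.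

*Proof of (iii).* Monotonicity is clear. Let $w_i=\log\frac{g_i^2}{\lambda_1-\lambda_i}$. The variable $y=g_i^2/(\lambda_1-\lambda_i)$ has density proportional to $y^{-1/2}e^{-(\lambda_1-\lambda_i)y/2}$, so $w_i=\log y$ has density proportional to $\exp(\frac w2-\frac{\lambda_1-\lambda_i}2e^w)$, which is log-concave. The set $\{(w,u):\sum_ie^{w_i-u}\le N\}$ is convex, as a sublevel set of a convex function, so its indicator is log-concave. Hence
$$\Pi(u)=\int\mathbf 1\Big\{\sum_ie^{w_i-u}\le N\Big\}\prod_i(\text{density of }w_i)\,dw$$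
is a marginal of a log-concave function of $(w,u)$, and Prékopa's theorem applies. (This is an instance of the B-inequality.) $\square$

*Example.* For $N=2$ and $d=\lambda_1-\lambda_2$, $\Pi(u)=P_\Lambda(|g|\le\sqrt{2d}\,e^{u/2})$. As $u\to-\infty$ this is asymptotic to $\frac2{\sqrt\pi}\sqrt d\,e^{u/2}$, so $\pi(u)-\frac u2$ converges; as $u\to+\infty$, $\pi(u)\to0$. The graph of $\pi$ goes from slope $\frac12$ to slope $0$, as concavity requires.

For $t\ge1$, $f(t)-f(1)=(t-1)-\frac12\log t$. Taking logarithms in Lemma 3(ii) at $t$ and at $1$,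
$$G_t-G_1=N(f(t)-f(1))+\tfrac N2(\lambda_1-2)(t-1)+\tfrac12\log t+\pi(\log t)-\pi(0).\tag{6}$$
The only term not understood is $\pi(\log t)-\pi(0)$. It is known at one nearby point by (2), and concavity extrapolates.

**Lemma 4.** Whp, simultaneously for all $t\in[1,5]$,
$$0\le\pi(\log t)-\pi(0)\le(\log N)^2+2N^{1/3}(\log N)^2(t-1),\tag{7}$$
$$|L_t-Nf(t)|\le3(\log N)^2\big[1+N^{1/3}(t-1)\big].\tag{8}$$

*Proof.* Let $\epsilon_1=N^{-1/3}\sqrt{\log N}$, $t_1=1+\epsilon_1$. By (2) with $b=0$ and $b=1$ and by Tracy–Widom, whp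
$$|L_1-Nf(1)|\le\log N,\qquad|L_{t_1}-Nf(t_1)|\le\log N,\qquad|\lambda_1-2|\le N^{-2/3}\log N .$$
On this event the rest is deterministic, for $N$ large. Solve (6) at $t_1$ for $\pi(\log t_1)-\pi(0)$. Replacing $G$ by $L$ at the two points costs $\log N$ by Lemma 3(i), the bounds on $L$ cost $2\log N$, the eigenvalue term is at most $\frac N2N^{-2/3}\log N\,\epsilon_1=\frac12(\log N)^{3/2}$, and $-\frac12\log t_1\le0$. So
$$\pi(\log t_1)-\pi(0)\le3\log N+\tfrac12(\log N)^{3/2}\le(\log N)^2 .$$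
For $1\le t\le t_1$, (7) follows by monotonicity of $\pi$. For $t\ge t_1$, concavity makes $u\mapsto(\pi(u)-\pi(0))/u$ nonincreasing on $(0,\infty)$, so
$$\pi(\log t)-\pi(0)\le\frac{\log t}{\log t_1}(\log N)^2\le\frac{2(t-1)}{\epsilon_1}(\log N)^2\le2(t-1)N^{1/3}(\log N)^2,$$
using $\log t_1\ge\epsilon_1/2$ and $\epsilon_1^{-1}\le N^{1/3}$. The lower bound in (7) is monotonicity.

For (8), (6) and Lemma 3(i) give
$$|L_t-Nf(t)|\le\log N+|L_1-Nf(1)|+\tfrac N2|\lambda_1-2|(t-1)+\tfrac12\log5+\big(\pi(\log t)-\pi(0)\big).$$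
Here $\frac N2|\lambda_1-2|(t-1)\le\frac12N^{1/3}\log N\,(t-1)$; with (7) the total is at most $3(\log N)^2[1+N^{1/3}(t-1)]$. $\square$

Below $t=1$ we need only an upper bound at many points and a lower bound at the single point $\beta_N$.

**Lemma 5.** (i) $EY_t=e^{Nt^2/4}$. Hence if $\mathcal T_N\subset[0,1]$ is deterministic with $|\mathcal T_N|\le2(N+1)$, then whp $L_t\le Nf(t)+3\log N$ for all $t\in\mathcal T_N$. (ii) For any deterministic $\beta_N\in[0,1]$, whp $L_{\beta_N}\ge Nf(\beta_N)-\log N-\log2$.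

*Proof.* (i) The mean was computed in Section 1, and $f(t)=t^2/4$ on $[0,1]$. By Markov, $P(Y_t>N^3e^{Nf(t)})\le N^{-3}$; a union bound costs $2(N+1)N^{-3}\to0$.

(ii) The idea is to transport the lower bound from $t=1$, where (2) gives it, down to $\beta=\beta_N$ by adding noise. Let $M_t=e^{-Nt^2/4}Y_t$, and let $W',W''$ be independent GOE matrices. Then $\beta W'+\sqrt{1-\beta^2}\,W''$ is GOE, so its variable $M_1$ has the law of $M_1$. Its conditional expectation given $W'$ is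
$$e^{-N/4}\int e^{\beta\cdot\frac12(W'x,x)}e^{(1-\beta^2)N/4}d\nu_N(x)=e^{-\beta^2N/4}Y_\beta(W')=M_\beta(W').$$
The function $m\mapsto\min(Nm,1)$ is concave, so conditional Jensen gives
$$E\min(NM_\beta,1)\ge E\min(NM_1,1)\ge P(M_1\ge1/N)\to1,$$
the limit by (2) with $b=0$, since $\log M_1=L_1-\frac N4=-\frac{\log N}{12}+O_P(\sqrt{\log N})$. On $\{M_\beta<\frac1{2N}\}$ we have $1-\min(NM_\beta,1)\ge\frac12$, so $P(M_\beta<\frac1{2N})\le2E[1-\min(NM_\beta,1)]\to0$. $\square$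

## 6. The cubic rate for large overlaps

Replacing every $L_t$ by $Nf(t)$ turns the exponent at the end of Section 4 into $N D(\beta,r)$ with
$$D(\beta,r)=f(\beta(1+r))+f(\beta(1-r))-2f(\beta)-\tfrac{r^2}2=\tfrac{(\beta^2-1)r^2}2-\psi(\beta(1+r))-\psi(\beta(1-r))+2\psi(\beta);$$
the second form holds because $\frac{\beta^2}4[(1+r)^2+(1-r)^2-2]=\frac{\beta^2r^2}2$. At $\beta=1$ this is $-\psi(1+r)$, which is at most $-r^3/12$ by (1).

**Lemma 6.** Let $\epsilon=(\beta-1)_+$ and $\eta_0=\frac1{50}$. Then $D(\beta,r)\le-r^3/72$ whenever $r\in(0,1]$, $0\le\beta\le2$ and $\epsilon\le\eta_0r$.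

*Proof.* *Case $\beta\ge1$.* Since $\epsilon\le1$, $\frac{(\beta^2-1)r^2}2=\frac{\epsilon(2+\epsilon)r^2}2\le2\epsilon r^2$. By (1), $2\psi(\beta)\le\frac{\epsilon^3}3$, and by monotonicity $\psi(\beta(1+r))\ge\psi(1+r)\ge\frac{r^3}{6(1+r)}\ge\frac{r^3}{12}$. Hence
$$D\le2\epsilon r^2+\tfrac{\epsilon^3}3-\tfrac{r^3}{12}\le r^3\big(2\eta_0+\tfrac{\eta_0^3}3-\tfrac1{12}\big)\le-\tfrac{r^3}{24},$$
as $2\eta_0+\frac{\eta_0^3}3<0.0401<\frac1{24}$.

*Case $\beta<1$.* Now $\psi(\beta)=\psi(\beta(1-r))=0$, so $D=-\frac{(1-\beta^2)r^2}2-\psi(\beta(1+r))$. If $\beta(1+r)\ge1+\frac r2$, then by (1) $\psi(\beta(1+r))\ge\frac{(r/2)^3}{6(1+r/2)}\ge\frac{(r/2)^3}9=\frac{r^3}{72}$. Otherwise $\beta<\frac{1+r/2}{1+r}=1-\frac{r/2}{1+r}\le1-\frac r4$, so $1-\beta^2\ge1-\beta\ge\frac r4$ and $D\le-\frac{r^3}8$. $\square$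

## 7. Proof of Theorem 1: splitting between $N^{-1/3}$ and $N^{-1/4}$

Let $\beta=\beta_N$, $\epsilon=(\beta-1)_+$. By hypothesis $N^{1/4}\epsilon\to0$, so $\beta\le2$ for large $N$.

**Step 1: where to cut.** Lemma 1 needs $Nr_0^4\to0$. In the tail we need $Nr^3$ to beat the error $(\log N)^2(1+N^{1/3}r)$ from (8), which requires $r$ a bit larger than $N^{-1/3}$; Lemma 6 needs $\epsilon\ll r$. All three hold for
$$r_0=\max\{N^{-3/10},(\epsilon N^{-1/4})^{1/2}\}.$$
Indeed $r_0\to0$, $Nr_0^4=\max\{N^{-1/5},(N^{1/4}\epsilon)^2\}\to0$, and $\epsilon/r_0\le(N^{1/4}\epsilon)^{1/2}\to0$. This is where the hypothesis $N^{1/4}\epsilon\to0$ is used.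

**Step 2: the good event.** Let $\mathcal T_N=\{\beta(1\pm r):r\in[0,1],\ r\in-1+\frac2N\mathbb Z\}\cap[0,1]$, which has at most $2(N+1)$ elements. Work on the event where $\|W\|\le3$, the conclusions of Lemma 4 hold, Lemma 5(i) holds for $\mathcal T_N$, and, if $\beta\le1$, Lemma 5(ii) holds. This event is determined by $\Lambda$ and has probability tending to $1$.

**Step 3: the tail.** We show that lattice points beyond $r_0$ contribute $o(1)Y_\beta^2$. Let $r\in(r_0,1]$ be a lattice point. By exponential Markov and $\cosh\theta\le e^{\theta^2/2}$ with $\theta=r$,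
$$P(R_N=r)\le e^{-Nr^2}(\cosh r)^N\le e^{-Nr^2/2}.$$
With Lemma 2,
$$\log\frac{P(R_N=r)I(r)}{Y_\beta^2}\le\log(2e^{12})-\tfrac{Nr^2}2+L_{\beta(1+r)}+L_{\beta(1-r)}-2L_\beta .$$
For large $N$, $\epsilon\le r_0<r$. An argument $t\in\{\beta(1+r),\beta(1-r)\}$ with $t\ge1$ lies in $[1,4]$ and has $t-1\le\epsilon+2r\le3r$, so (8) gives $L_t\le Nf(t)+3(\log N)^2(1+3N^{1/3}r)$. If $t<1$, Lemma 5(i) gives $L_t\le Nf(t)+3\log N$. For the denominator, $L_\beta\ge Nf(\beta)-3(\log N)^2(1+N^{1/3}r)$: by (8) if $\beta\ge1$, since $\beta-1=\epsilon\le r$, and by Lemma 5(ii) if $\beta<1$. Altogether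
$$\log\frac{P(R_N=r)I(r)}{Y_\beta^2}\le N D(\beta,r)+40(\log N)^2(1+N^{1/3}r).$$
Since $\epsilon/r\le\epsilon/r_0\to0$, Lemma 6 gives $ND(\beta,r)\le-Nr^3/72$ for $N$ large. Since $r\ge N^{-3/10}$,
$$Nr^3\ge N^{1/10},\qquad\frac{(\log N)^2}{Nr^3}\le\frac{(\log N)^2}{N^{1/10}}\to0,\qquad\frac{N^{1/3}r(\log N)^2}{Nr^3}=\frac{(\log N)^2}{N^{2/3}r^2}\le N^{-1/15}(\log N)^2\to0 .$$
So for $N$ large the right side is at most $-Nr^3/100\le-N^{1/10}/100$. There are at most $N+1$ lattice points, and negative $r$ are covered because $I$ and the law of $R_N$ are even. Hence $E_\Lambda[I(R_N);|R_N|>r_0]\le\delta'_NY_\beta^2$ with deterministic $\delta_N'\to0$.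

**Step 4: Chebyshev given $\Lambda$.** With Lemma 1 and (5), on the good event $E[Z^2\mid\Lambda]\le(1+\delta_N)Y_\beta^2$ for a deterministic $\delta_N\to0$. Since $E[Z\mid\Lambda]=Y_\beta$ by (3), $\mathrm{Var}(Z/Y_\beta\mid\Lambda)\le\delta_N$ there. Conditional Chebyshev gives $Z/Y_\beta\to1$ in probability, and taking logarithms gives $F_{N,\beta_N}-F^{\mathsf{sph}}_{N,\beta_N}\to0$ in probability. This proves Theorem 1 and with it the Corollary. $\blacksquare$

## 8. Tilting by $Z/Z^{\mathsf{sph}}$ and the fourth power of the top eigenvector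

For Theorem 2 we want to see $Z/Y_\beta$ fail to be near $1$. Let $X=Z/Y_\beta\ge0$. By (3), $E[X\mid\Lambda]=1$, so $X$ is a probability density.

**Definition (tilted law).** $P^*$ is the law of $(\Lambda,O)$ with density $X$ with respect to $P$.

*Example.* For $N=2$, $X=\cosh(\beta\rho\sin\varphi_0)/B(\beta\rho)$. Under $P^*$ the angle $\varphi_0$ prefers $|\sin\varphi_0|$ near $1$ (for $\beta\rho>0$). The top eigenvector is $v=\pm(\cos\frac{\varphi_0}2,\sin\frac{\varphi_0}2)$, so $\sum_i(\sqrt2v_i)^4=4-2\sin^2\varphi_0$ is pushed down. The same statistic will separate $P^*$ from $P$ for large $N$.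

**Step 1: structure of $P^*$.** Add a point $x$ by giving $(x,\Lambda,O)$ the density $e^{\beta H_N(x)}/Y_\beta$ with respect to (uniform on $\Sigma_N$)$\,\times P$; summing out $x$ gives $P^*$. Put $\sigma=O^{\sf T}x$, so $H_N(x)=\frac12(\Lambda\sigma,\sigma)$. For fixed $x$ and $\Lambda$ the density integrates over $O$ to $1$ by Step 1 of Section 4. Therefore, under $P^*$: $\Lambda$ has its original law; $x$ is uniform on $\Sigma_N$ and independent of $\Lambda$; given $(\Lambda,x)$, the vector $\sigma$ has the spherical Gibbs law with density $e^{\frac\beta2\sum\lambda_i\sigma_i^2}/Y_\beta$ with respect to $\nu_N$; and given $(\Lambda,x,\sigma)$, $O$ is uniform subject to $O\sigma=x$.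

Let $v=Oe_1$ be the top eigenvector and $\kappa=\sigma_1^2/N$. Split $e_1=\frac{\sigma_1}N\sigma+e_1^\perp$ with $e_1^\perp\perp\sigma$, $|e_1^\perp|^2=1-\kappa$. Applying $O$,
$$v=\tfrac{\sigma_1}Nx+\sqrt{1-\kappa}\,w,\qquad w\text{ uniform on the unit sphere of }x^\perp\text{ given }(\Lambda,x,\sigma).$$

**Step 2: the statistic under $P$.** Let $Q=\sum_i(\sqrt Nv_i)^4$. Under $P$, $v$ is uniform on the unit sphere, so $Q=N^2\sum g_i^4/(\sum g_i^2)^2$ in law with $g_i$ i.i.d. $\mathcal N(0,1)$. With $A_N=\sum(g_i^4-3)$ and $B_N=\sum(g_i^2-1)$, both $O_P(\sqrt N)$,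
$$Q=(3N+A_N)(1+B_N/N)^{-2}=3N+A_N-6B_N+O_P(1).$$
Since $\mathrm{Var}(g^4)=105-9=96$, $\mathrm{Cov}(g^4,g^2)=15-3=12$ and $\mathrm{Var}(g^2)=2$, we have $\mathrm{Var}(g^4-6g^2)=96-144+72=24$. Hence $(Q-3N)/\sqrt{24N}\xrightarrow{d}\mathcal N(0,1)$ under $P$.

**Step 3: the statistic under $P^*$.** Since $x_i=\pm1$, $Q=\sum_i(\sqrt Nv_ix_i)^4$, and
$$\sqrt Nv_ix_i=s\sqrt\kappa+\sqrt{1-\kappa}\,h_i,\qquad s=\mathrm{sgn}\,\sigma_1,\quad h_i=\sqrt N\,w_ix_i .$$
Given $(\Lambda,x,\sigma)$, the vector $(w_ix_i)_i$ is uniform on the unit sphere of $\mathbf 1^\perp$. So $h$ is independent of $(\kappa,s)$ and $h=\sqrt N(g-\bar g\mathbf 1)/\|g-\bar g\mathbf 1\|$ in law. Thus $\sum h_i=0$ and $\sum h_i^2=N$. Since $\bar g=O_P(N^{-1/2})$ and $\sum g_i^3=O_P(\sqrt N)$,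
$$\sum(g_i-\bar g)^2=\sum g_i^2-N\bar g^2=\sum g_i^2+O_P(1),$$
$$\sum(g_i-\bar g)^4=\sum g_i^4-4\bar g\sum g_i^3+6\bar g^2\sum g_i^2-3N\bar g^4=\sum g_i^4+O_P(1),$$
so Step 2 applies to $h$ as well: $\sum h_i^4=3N+\sqrt{24N}\,\xi_N$ with $\xi_N\xrightarrow{d}\mathcal N(0,1)$. Also $\sum(g_i-\bar g)^3=\sum g_i^3-3\bar g\sum g_i^2+2N\bar g^3=O_P(\sqrt N)$, so $\sum h_i^3=\sqrt N\,\zeta_N$ with $\zeta_N$ tight. Expanding the fourth power, the deterministic part is
$$N\big[\kappa^2+6\kappa(1-\kappa)+3(1-\kappa)^2\big]=N(3-2\kappa^2),$$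
and therefore
$$Q-3N=-2N\kappa^2+4s\sqrt\kappa(1-\kappa)^{3/2}\sqrt N\,\zeta_N+(1-\kappa)^2\sqrt{24N}\,\xi_N.\tag{9}$$
The shift $-2N\kappa^2$ is visible against the noise $\sqrt N$ exactly when $\kappa$ is at least of order $N^{-1/4}$. So we need a lower bound on $\kappa$, the squared share of the top eigendirection in a spherical Gibbs sample.

## 9. Spectral edge bounds and condensation on the top eigenvector

**Definition (semicircle quantiles).** With $\rho(x)=\frac1{2\pi}\sqrt{4-x^2}$, define $\gamma_i$ by $\int_{\gamma_i}^2\rho=i/N$ (so $\gamma_0=2$).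

*Example.* $\gamma_N=-2$, and $\gamma_{N/2}=0$ for even $N$ by symmetry.

Fix a small $\delta>0$ ($\delta=\frac1{100}$ for Theorem 2). Two further inputs:

* *Rigidity* (Erdős–Yau–Yin, Adv. Math. 229 (2012), Thm 2.2): whp $|\lambda_i-\gamma_i|\le N^{-2/3+\delta}$ for all $i$. The theorem is applied to $W/\sqrt{1+1/N}$, whose variance rows sum to $1$; the rescaling moves eigenvalues by $O(1/N)$.
* *Edge gap*: whp $\lambda_1-\lambda_2\ge N^{-2/3-\delta}$ and $|\lambda_1-2|\le N^{-2/3+\delta}$. The rescaled top two eigenvalues converge jointly to the two top points of the Airy$_1$ process, which are a.s. distinct (Tracy–Widom 1996; Ramírez–Rider–Virág, J. AMS 2011).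

**Lemma 7.** Let $d_i=\lambda_1-\lambda_i$. Whp $\sum_{i\ge2}d_i^{-1}\le N+6N^{2/3+3\delta}$ and $V:=\sum_{i\ge2}d_i^{-2}\le6N^{4/3+4\delta}$.

*Proof.* First the quantiles. Since $\rho(x)\le\frac1\pi\sqrt{2-x}$, we get $\frac iN\le\frac2{3\pi}(2-\gamma_i)^{3/2}$, so
$$2-\gamma_i\ge\big(\tfrac{3\pi i}{2N}\big)^{2/3}\ge2(i/N)^{2/3}.$$
On $[\gamma_i,\gamma_{i-1}]$, which has $\rho$-mass $\frac1N$, $\frac1{2-x}\ge\frac1{2-\gamma_i}$. Hence $\frac1{2-\gamma_i}\le N\int_{\gamma_i}^{\gamma_{i-1}}\frac{\rho(x)}{2-x}dx$ and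
$$\sum_i\frac1{2-\gamma_i}\le N\int_{-2}^2\frac{\rho(x)}{2-x}dx=N,$$
where the integral, with $x=2\cos\varphi$, is $\frac1{2\pi}\int_0^\pi\cot\frac\varphi2\cdot2\sin\varphi\,d\varphi=\frac1{2\pi}\int_0^\pi4\cos^2\frac\varphi2\,d\varphi=1$.

Now compare $d_i$ with $2-\gamma_i$ on the event of the two inputs. Let $i_0=\lceil N^{2\delta}\rceil$. For $2\le i<i_0$ (fewer than $N^{2\delta}$ indices) use $d_i\ge d_2\ge N^{-2/3-\delta}$: these contribute at most $N^{2/3+3\delta}$ to the first sum and $N^{4/3+4\delta}$ to $V$. For $i\ge i_0$, $d_i\ge(2-\gamma_i)-2N^{-2/3+\delta}$, and $2-\gamma_i\ge2N^{-2/3+4\delta/3}\ge4N^{-2/3+\delta}$ for $N$ large, so $d_i\ge\frac12(2-\gamma_i)$. Hence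
$$\frac1{d_i}-\frac1{2-\gamma_i}=\frac{(2-\gamma_i)-d_i}{d_i(2-\gamma_i)}\le\frac{4N^{-2/3+\delta}}{(2-\gamma_i)^2}\le N^{2/3+\delta}i^{-4/3},\qquad d_i^{-2}\le\frac4{(2-\gamma_i)^2}\le\Big(\frac Ni\Big)^{4/3}.$$
Since $\sum_{i\ge1}i^{-4/3}<1+\int_1^\infty x^{-4/3}dx=4$, the first sum is at most $N+N^{2/3+3\delta}+4N^{2/3+\delta}$ and $V\le N^{4/3+4\delta}+4N^{4/3}$. $\square$

For the next lemma, recall from Lemma 3(ii) that under the Gibbs law at $t$ the identity $x_1^2=N-|x'|^2$ becomes $x_1^2=N-K/t$. If $K$ were exactly $N$, this would read $x_1^2=N(1-\frac1t)$. Lemma 7 bounds $E_\Lambda K=\sum_{i\ge2}d_i^{-1}$ from above by nearly $N$, so a positive share of order $\epsilon$ should sit on $x_1$ when $t=1+\epsilon$.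

**Lemma 8 (condensation).** Let $\beta_N=1+\epsilon_N$ be bounded with $\epsilon_N\ge cN^{-1/4}$ for some $c>0$, and let $\epsilon'=\min(\epsilon_N,1)$. Then whp (in $\Lambda$) the spherical Gibbs probability $\langle\mathbf 1\{x_1^2\le\epsilon'N/8\}\rangle$ at $t=\beta_N$ is $o(1)$. The same holds along a subsequence of $N$.

*Proof.* Take $\delta=\frac1{100}$ and put $a=\epsilon'N/8$.

*Reduction to $K$.* The computation of Lemma 3(ii) without the factor $|x_1|$ gives
$$\langle\mathbf 1\{x_1^2\le a\}\rangle=\frac{E_\Lambda[(N-K/t)^{-1/2};\,N-a\le K/t<N]}{E_\Lambda[(N-K/t)^{-1/2};\,K/t<N]},$$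
and the denominator is at least $N^{-1/2}P_\Lambda(K<tN)$.

*Removing the singularity.* The factor $(N-K/t)^{-1/2}$ is unbounded, so we integrate it against a smooth piece of $K$. Write $K=K''+J$ with $J=g_{N-1}^2/d_{N-1}+g_N^2/d_N$, independent of $K''$. Whp $\|W\|\le3$, $\lambda_1\ge1$, and, by rigidity and $\gamma_{N-1}\to-2$, $\lambda_{N-1}\le-1$; so whp $1\le d_{N-1}\le d_N\le6$. The density of $J$ at $j>0$ is
$$\frac{\sqrt{d_{N-1}d_N}}{2\pi}\int_0^jy^{-1/2}(j-y)^{-1/2}e^{-d_{N-1}y/2-d_N(j-y)/2}dy\le\tfrac12\sqrt{d_{N-1}d_N}\,e^{-d_{N-1}j/2}\le3e^{-j/2},$$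
because $\int_0^jy^{-1/2}(j-y)^{-1/2}dy=\pi$. Given $K''$, substituting $y=N-(K''+j)/t$,
$$E_J\big[(N-\tfrac{K''+J}t)^{-1/2};\,\tfrac{K''+J}t<N\big]\le3t\int_0^Ny^{-1/2}dy=6t\sqrt N .$$
If $K''<t(N-2a)$, the event $K\ge t(N-a)$ forces $J\ge ta$, where the density of $J$ is at most $3e^{-ta/2}$; the same computation then gives $6t\sqrt N\,e^{-ta/2}$. If $K''\ge t(N-2a)$, then $K\ge t(N-2a)$. Hence
$$\langle\mathbf 1\{x_1^2\le a\}\rangle\le\frac{6tN\,[P_\Lambda(K\ge t(N-2a))+e^{-ta/2}]}{P_\Lambda(K<tN)} .$$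

*Upper tail of $K$.* Since $\epsilon'\le1$,
$$t(N-2a)=N(1+\epsilon_N)(1-\tfrac{\epsilon'}4)\ge N(1+\epsilon')(1-\tfrac{\epsilon'}4)\ge N(1+\tfrac{\epsilon'}2).$$
Let $\theta=N^{-2/3-2\delta}$, which is at most $d_2/4$ for $N$ large, so $2\theta/d_i\le\frac12$ for all $i\ge2$. With $-\frac12\log(1-x)\le\frac x2+\frac{x^2}2$ on $[0,\frac12]$ and Lemma 7,
$$\log E_\Lambda e^{\theta K}=\sum_{i\ge2}-\tfrac12\log\big(1-\tfrac{2\theta}{d_i}\big)\le\theta\sum_{i\ge2}\frac1{d_i}+2\theta^2V\le\theta N+6N^\delta+12 .$$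
By exponential Markov,
$$P_\Lambda\big(K\ge N(1+\tfrac{\epsilon'}2)\big)\le\exp\big(-\tfrac12N^{1/3-2\delta}\epsilon'+6N^\delta+12\big)\le e^{-N^{1/20}}$$
for $N$ large: $\epsilon'\ge\min(cN^{-1/4},1)$, so $N^{1/3-2\delta}\epsilon'$ is at least a constant times $N^{1/12-1/50}=N^{19/300}$, and $\frac{19}{300}>\frac1{20}>\delta$. Since $tN\ge N(1+\frac{\epsilon'}2)$, this also shows $P_\Lambda(K<tN)\to1$. Finally $ta\ge c'N^{3/4}$ for some $c'>0$ and $t$ is bounded, so the bound on $\langle\mathbf 1\{x_1^2\le a\}\rangle$ tends to $0$. Nothing changes along a subsequence. $\square$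

## 10. Proof of Theorem 2: separating $P$ and $P^*$ at scale $N^{-1/4}$

Write $\epsilon_N=\beta_N-1$ and $\epsilon'=\min(\epsilon_N,1)$. Under $P^*$, $\Lambda$ has its original law and $\sigma$ is a Gibbs sample, so whenever Lemma 8 applies, $\kappa=\sigma_1^2/N\ge\epsilon'/8$ with $P^*$-probability tending to $1$.

**Part (a).** Suppose $N^{1/4}\epsilon_N\to\infty$. Put $m_N=\sqrt N\,\epsilon'^2/64$, so $m_N\to\infty$, and by Lemma 8 $\sqrt N\kappa^2\ge m_N$ with $P^*$-probability tending to $1$. By (9), whose last two terms are $O_{P^*}(\sqrt N)$, on that event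
$$\frac{Q-3N}{\sqrt N}\le-2m_N+O_{P^*}(1).$$
Let $A=\{Q-3N\ge-m_N\sqrt N\}$. Then $P^*(A)\to0$, while $P(A)\to1$ because $(Q-3N)/\sqrt N$ is tight under $P$ (Section 8, Step 2). Now $E[X;A]=P^*(A)\to0$, so for every $\eta>0$
$$P(X>\eta)\le P(A^c)+\eta^{-1}E[X;A]\to0 .$$
So $X\to0$ in probability, i.e. $F^{\mathsf{sph}}_{N,\beta_N}-F_{N,\beta_N}\to+\infty$ in probability.

**Part (b).** "If" is Theorem 1. For "only if", suppose $N^{1/4}(\beta_N-1)_+\not\to0$ but $X\to1$ in probability. Pass to a subsequence with $N^{1/4}\epsilon_N\to c\in(0,\infty]$. If $c=\infty$, the argument of (a) along the subsequence gives $X\to0$, a contradiction. Let $c<\infty$.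

Since $EX=1$, $E|X-1|=2E(1-X)_+$, and this tends to $0$ by bounded convergence. So the total variation distance between $P^*$ and $P$ tends to $0$, and every statistic has the same limiting behavior under both. In particular $(Q-3N)/\sqrt N$ is tight under $P^*$. By (9), $2\sqrt N\kappa^2=-\frac{Q-3N}{\sqrt N}+O_{P^*}(1)$, so $\sqrt N\kappa^2=O_{P^*}(1)$ and $\kappa\to0$ in $P^*$-probability. Inserting this into (9), and using $2/\sqrt{24}=1/\sqrt6$,
$$\frac{Q-3N}{\sqrt{24N}}=\xi_N-\tfrac1{\sqrt6}\sqrt N\kappa^2+o_{P^*}(1).$$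
By Lemma 8 (with the constant $c/2$), $\kappa\ge\epsilon_N/8$, and hence $\sqrt N\kappa^2\ge\frac{c^2}{64}-o(1)$, with $P^*$-probability tending to $1$. With $\Phi$ the standard normal distribution function,
$$\liminf P^*(Q\le3N)\ge\Phi\Big(\frac{c^2}{64\sqrt6}\Big)>\frac12,$$
while $P(Q\le3N)\to\frac12$ by Section 8, Step 2. This contradicts the vanishing total variation distance. $\blacksquare$

## 11. Proof of Theorem 3: the top eigenvalue takes over

By Theorem 1, $F_{N,\beta_N}-L_{\beta_N}\to0$ in probability, so it suffices to expand $L_{\beta_N}$. Formula (6) does this, provided $\pi(\log\beta_N)-\pi(0)$ is negligible against $N^{1/3}(\beta_N-1)$. The bound (7) is too weak for that. But $\pi\le0$ is nondecreasing, so it is enough to bound $-\pi(0)$.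

**Step 1: bounding $-\pi(0)$.** Take $\delta>0$ with $6\delta\le\delta_0$ and $\delta\le\frac1{100}$, and let $t_2=1+N^{-1/3+4\delta}$. By Lemma 7, whp
$$E_\Lambda K=\sum_{i\ge2}d_i^{-1}\le N+6N^{2/3+3\delta},\qquad\mathrm{Var}_\Lambda(K)=2V\le12N^{4/3+4\delta}.$$
Since $Nt_2=N+N^{2/3+4\delta}$, Chebyshev gives
$$P_\Lambda(K>Nt_2)\le\frac{12N^{4/3+4\delta}}{(N^{2/3+4\delta}-6N^{2/3+3\delta})^2}=(12+o(1))N^{-4\delta}\to0,$$
so $\Pi(\log t_2)\ge\frac12$ whp. Now use (7) at $t_2$, where it is strong enough because $t_2$ is so close to $1$: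
$$-\pi(0)=-\pi(\log t_2)+\big(\pi(\log t_2)-\pi(0)\big)\le\log2+(\log N)^2+2N^{4\delta}(\log N)^2\le N^{5\delta}$$
for $N$ large. Hence $0\le\pi(\log\beta_N)-\pi(0)\le-\pi(0)\le N^{5\delta}$.

**Step 2: the expansion.** Insert this into (6) at $t=\beta_N$. Lemma 3(i) replaces $G$ by $L$ at cost $\log N$, (2) at $b=0$ gives $|L_1-Nf(1)|\le\log N$ whp, and $\frac12\log\beta_N=O(1)$. So whp
$$L_{\beta_N}=Nf(\beta_N)+\tfrac N2(\lambda_1-2)(\beta_N-1)+O(N^{5\delta}).$$
Divide by $\frac12N^{1/3}(\beta_N-1)\ge\frac12N^{\delta_0}\ge\frac12N^{6\delta}$: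
$$\frac{L_{\beta_N}-Nf(\beta_N)}{\frac12N^{1/3}(\beta_N-1)}=N^{2/3}(\lambda_1-2)+O(N^{-\delta})\xrightarrow{d}\mathsf{TW}_1 .$$
Since $F_{N,\beta_N}-L_{\beta_N}\to0$ in probability and the denominator tends to infinity, Slutsky's lemma gives the same limit for $F_{N,\beta_N}$. $\blacksquare$
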